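# Tree comparison for every tree does not force flatness

## 1. Lifting a tree through a quotient of Euclidean space

All Hilbert spaces are real, all trees are finite and non-oriented, and $V(T)$, $E(T)$ are the vertex and edge sets of a tree $T$.

Let a group $G$ act by isometries on $\mathbb R^m$ and put
$$D(x,y)=\inf_{g\in G}|x-gy| .$$
Suppose that the infimum is always attained, as it is when $G$ is finite. Then $D$ is a metric on the set of orbits: it is symmetric because $|x-gy|=|y-g^{-1}x|$, it satisfies the triangle inequality because $|x-ghz|\le |x-gy|+|y-hz|$, and $D(x,y)=0$ forces $x=gy$ for some $g$. For example, if $\{\pm1\}$ acts on $\mathbb R$, then $D(x,y)=\bigl||x|-|y|\bigr|$ and the quotient is the half-line.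

**Definition (tree comparison).** Let $T$ be a tree and $X$ a metric space. *$T$-comparison holds in $X$* if for every map $f:V(T)\to X$ there is a map $\tilde f:V(T)\to\mathcal H$ into a Hilbert space with

(i) $d_X(f(v_1),f(v_2))\le|\tilde f(v_1)-\tilde f(v_2)|$ for all $v_1,v_2\in V(T)$;

(ii) $d_X(f(v_1),f(v_2))=|\tilde f(v_1)-\tilde f(v_2)|$ for every edge $\{v_1,v_2\}\in E(T)$.

The map $f$ need not be injective. In words: the tree can be drawn in $\mathcal H$ with its edges at true length, and no two of its vertices come closer together than they are in $X$.

**Observation 1.** If $X$ is a subset of $\mathbb R^m/G$ with the metric $D$ (infimum attained), then $T$-comparison holds in $X$ for every tree $T$.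

*Proof.* Root $T$ at a vertex $o$. Let $\tilde f(o)$ be any point of the orbit $f(o)$. Move outward: when $\tilde f(w)$ has been chosen and $v$ is a child of $w$, let $\tilde f(v)$ be a point of the orbit $f(v)$ nearest to $\tilde f(w)$. Its distance to $\tilde f(w)$ is exactly $D(f(w),f(v))$, which is (ii). For any two vertices, $\tilde f(v_1)$ and $\tilde f(v_2)$ lie in the orbits $f(v_1)$ and $f(v_2)$, and $D$ is the smallest distance between points of these orbits, which is (i). $\square$

**Example (the 4-cycle).** Let $X=\{0,1,2,3\}$ with $d(i,i+1)=1$ (indices mod 4) and $d(0,2)=d(1,3)=2$. It does not embed isometrically in a Hilbert space: $1$ and $3$ would both be the midpoint of $0$ and $2$. But it sits isometrically in $\mathbb R/4\mathbb Z$, so Observation 1 applies. For instance, the path $0,1,2,3$ lifts to the points $0,1,2,3$ of $\mathbb R$. The ends are at distance $3\ge 1=d(0,3)$, and condition (i) does not object.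

The proof of Observation 1 makes choices outward from a root and never has to close up around a cycle. What changes for a general finite metric space $X$? Nobody hands us a group or a quotient. Suppose that we are handed only the outcome: for every tree and every map there is *some* comparison map, each with its own choices. Must $X$ then come from a quotient? The next section makes "come from a quotient" precise.

## 2. Finite flat spaces, and what they ask beyond trees

**Definition (bi-Lipschitz constant).** For $f:X\to Y$ between metric spaces it is the infimum of the $c\ge1$ such that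
$$\frac1c\,d_Y(f(x_1),f(x_2))\le d_X(x_1,x_2)\le c\,d_Y(f(x_1),f(x_2))\quad\text{for every }x_1,x_2\in X. $$
The inequalities are closed conditions on $c$, so a finite infimum is itself an admissible $c$. A finite metric space $X$ *can be embedded almost isometrically into a class $C$* of metric spaces if for every $\epsilon>0$ there is an embedding of $X$ into some element of $C$ with bi-Lipschitz constant less than $1+\epsilon$.

The classes in question are:

1. $L_2$-Wasserstein spaces over Euclidean spaces;
2. quotients of Euclidean spaces by isometric actions of finite groups;
3. compact flat orbifolds;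
4. compact flat manifolds;
5. quotients of connected compact Lie groups with bi-invariant metrics by isometric actions of compact Lie groups (the acting group need not be a subgroup of the original group and need not be connected; finite groups are allowed);
6. $L_2$-Wasserstein spaces over connected compact Lie groups with bi-invariant metrics.

Only classes 1 and 2 enter the proofs. Class 2 carries the metric $D$ above. For class 1, recall that if $\mu,\nu$ are probability measures with finite second moment, then $W_2(\mu,\nu)^2$ is the infimum of $\int|x-y|^2\,d\pi(x,y)$ over couplings $\pi$, that is, measures on the product with marginals $\mu$ and $\nu$. For example, $W_2\bigl(\delta_0,\tfrac12(\delta_{-1}+\delta_1)\bigr)=1$, since the only coupling moves all mass by distance $1$. A circle such as $\mathbb R/4\mathbb Z$ is in class 4.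

**Zolotov's theorem** (Vladimir Zolotov, "Finite flat spaces", arXiv:1712.08177, 2017). If a finite metric space can be almost isometrically embedded into one of the classes 1–6, then it can be almost isometrically embedded into all of them. A finite metric space with this property is called a *finite flat space*.

So the 4-cycle is finite flat, through class 4.

**Observation 2.** If $X$ is finite flat, then $T$-comparison holds in $X$ for every tree $T$.

*Proof.* Fix $f:V(T)\to X$ and a root $o$. For each $\epsilon>0$ embed $X$ into some $\mathbb R^m/G$, $G$ finite, with constant less than $1+\epsilon$, and lift the tree as in Observation 1. This gives $\tilde f_\epsilon$ with all distances at least $d/(1+\epsilon)$ and all edge lengths at most $(1+\epsilon)d$. Translate so that $\tilde f_\epsilon(o)=0$. The image spans a space of dimension at most $r=|V(T)|-1$, so we may rotate it into $\mathbb R^r$, where it stays bounded as $\epsilon\to0$. A convergent subsequence has a limit $\tilde f$ satisfying (i) and (ii). $\square$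

The question, from the same source, is the converse: **if $X$ is a finite metric space in which $T$-comparison holds for every finite tree $T$, must $X$ be a finite flat space?**

Here are some simple cases.

* *Three points.* Every three-point metric space embeds isometrically in $\mathbb R^2$, so it is finite flat.
* *Trees that are paths.* If $T$ is a path, $T$-comparison holds in every metric space: put the vertices on a line, always moving in the same direction. The distance between two vertices is then the sum of the edge lengths between them, and (i) is the triangle inequality. So comparison has content only at branch vertices, where one cannot go straight ahead into several edges at once.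
* *A star.* Let $X$ be a center at distance $1$ from three leaves, the leaves being at mutual distance $2$, and let $T$ be the same star. A comparison map would give unit vectors $e_1,e_2,e_3$ with $|e_i-e_j|\ge2$, hence $e_i=-e_j$ for all $i\ne j$, which is impossible. So comparison fails, and by Observation 2 this space is not finite flat.

How much more than tree comparison does flatness ask? The following describes it in the language of lifts: finitely many lifts of each point must serve *all* pairs at once.

**Proposition 3.** A finite metric space $(Z,d)$ is finite flat iff for every $\epsilon>0$ there are $N\in\mathbb N$, permutations $\sigma_{xy}\in S_N$ $(x\neq y\in Z)$ and a map $F:Z\times\{1,\dots,N\}\to\mathbb R^m$ for some $m$, such that for all $x\ne y$ and all $i,j$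
$$|F(x,i)-F(y,\sigma_{xy}(i))|\le(1+\epsilon)\,d(x,y),\qquad|F(x,i)-F(y,j)|\ge(1+\epsilon)^{-1}d(x,y).$$

*Proof.* ($\Rightarrow$) Embed $Z$ into $\mathbb R^m/G$, $G$ finite, with constant less than $1+\epsilon$, and choose representatives $\tilde x\in\mathbb R^m$ of the images. Let $N=|G|$, identify $\{1,\dots,N\}$ with $G$, and let $F(x,g)=g\tilde x$. For $x\ne y$ choose $g_{xy}$ with $|\tilde x-g_{xy}\tilde y|=D(\tilde x,\tilde y)$ and let $\sigma_{xy}(g)=gg_{xy}$, a permutation of $G$. Then
$$|F(x,g)-F(y,\sigma_{xy}(g))|=|g\tilde x-gg_{xy}\tilde y|=D(\tilde x,\tilde y)\le(1+\epsilon)d(x,y),$$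
and for all $g,h$ we have $|F(x,g)-F(y,h)|=|\tilde x-g^{-1}h\tilde y|\ge D(\tilde x,\tilde y)\ge(1+\epsilon)^{-1}d(x,y)$.

($\Leftarrow$) Let $\mu_x$ be the uniform probability measure on $F(x,1),\dots,F(x,N)$, counted with multiplicity. The coupling that sends $F(x,i)$ to $F(y,\sigma_{xy}(i))$ gives $W_2(\mu_x,\mu_y)\le(1+\epsilon)d(x,y)$. Every coupling of $\mu_x$ and $\mu_y$ moves all of its mass by distance at least $(1+\epsilon)^{-1}d(x,y)$, so $W_2(\mu_x,\mu_y)\ge(1+\epsilon)^{-1}d(x,y)$. Thus $x\mapsto\mu_x$ embeds $Z$ in class 1 with constant at most $1+\epsilon$. As $\epsilon$ is arbitrary, $Z$ embeds almost isometrically into class 1, and by Zolotov's theorem it is finite flat. $\square$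

## 3. A projective plane with three distances

The answer to the question is no. The counterexample is built on a projective plane. Let
$$A=\tfrac{15}8=1.875,\qquad B=\tfrac{25}8=3.125,\qquad q=37 .$$
Let $P$ and $L$ be the sets of points and lines of the projective plane over $\mathbb F_{37}$: the $1$- and $2$-dimensional subspaces of $\mathbb F_{37}^3$. A point and a line are *incident* if one subspace contains the other. Recall three facts: there are $q^2+q+1$ points and as many lines; each point is on $q+1$ lines and each line has $q+1$ points; two distinct points lie on exactly one common line. (For $q=2$ this is the Fano plane: seven points, seven lines, three points per line.)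

Let $X=P\sqcup L$, so $|X|=2(37^2+37+1)=2814$. Elements of $P$ and elements of $L$ are on different *sides*. For $x\neq y$ put
$$d(x,y)^2=\begin{cases}1&x,y\text{ on different sides and incident (type 1)},\\A&x,y\text{ on the same side (type 2)},\\B&x,y\text{ on different sides, not incident (type 3)}.\end{cases}$$
All distances between distinct points lie in $[1,\sqrt B]\subset[1,2)$, so the triangle inequality is automatic and $d$ is a metric.

**Theorem 4.** $T$-comparison holds in $(X,d)$ for every finite tree $T$, but $(X,d)$ is not a finite flat space.

**Theorem 5.**

(a) Let $H$ be a Hilbert space and $G$ any group, finite or not, acting on $H$ by isometries. Any bi-Lipschitz embedding of $(X,d)$ into $H/G$ has constant $c$ with $c^4\ge1+\frac{169}{34656}$; in particular $c>1.0012$.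

(b) If $d'$ is a metric on $X$ with $|d'(x,y)/d(x,y)-1|\le10^{-5}$ for all $x\ne y$, then $(X,d')$ satisfies $T$-comparison for all finite trees $T$ and is not finite flat. So the counterexamples contain a nonempty open subset of the space of metrics on $2814$ points.

(c) The same holds for every cardinality $n\ge2814$.

The proof has two independent halves: an averaged inequality that every quotient $H/G$ obeys and $X$ violates (Sections 4 and 5), and the drawing of arbitrary trees (Sections 6 to 10). Section 11 treats perturbations.

## 4. Three steps of a random walk in a quotient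

Let $(V,\sim)$ be a finite $k$-regular simple graph. Choose a walk $(v_0,v_1,v_2,v_3)$ with $v_0$ uniform in $V$ and each next vertex uniform among the neighbors of the previous one. Every walk has the same probability $1/(|V|k^3)$, so the law is the uniform one on all three-step walks.

Start with no group. Let $x_v\in H$ be points of a Hilbert space. Then
$$\mathbb E|x_{v_0}-x_{v_3}|^2\le3\,\mathbb E|x_{v_0}-x_{v_1}|^2. \tag{4.1}$$
Indeed, the points span a finite-dimensional space, so it suffices to treat one coordinate $\varphi:V\to\mathbb R$ and add up. Let $W$ be the averaging operator $(W\varphi)(v)=\frac1k\sum_{w\sim v}\varphi(w)$, a symmetric matrix with eigenvalues in $[-1,1]$. Then $\mathbb E(\varphi(v_0)-\varphi(v_j))^2=\frac2{|V|}\langle\varphi,(I-W^j)\varphi\rangle$, and $1-\lambda^3=(1-\lambda)(1+\lambda+\lambda^2)\le3(1-\lambda)$ on $[-1,1]$.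

In a quotient this argument stops at its first line: there is no function $\varphi$ on $V$ to decompose. The representative of $x_v$ that is close to $x_u$ depends on the neighbor $u$. For the 4-cycle in $\mathbb R/4\mathbb Z$ with representatives $0,1,2,3$, the edge between $0$ and $3$ has quotient length $1$ but $|0-3|=3$. What survives is the increment across each directed edge. For three steps, increments are enough.

**Lemma 6.** Let a group $G$ act by isometries on a real Hilbert space $H$, and let $D(x,y)=\inf_{g\in G}|x-gy|$. Let $(V,\sim)$ be a finite $k$-regular simple graph, $x_v\in H$ for $v\in V$, and $(v_0,\dots,v_3)$ the random walk above. Then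
$$\mathbb E\,D(x_{v_0},x_{v_3})^2\le3\,\mathbb E\,D(x_{v_0},x_{v_1})^2.$$

*Proof.*

**Step 1: increments.** This step replaces the missing function by vectors attached to directed edges. Fix $\eta>0$. For each edge choose one orientation $(u,v)$ and some $g_{uv}\in G$ with $|x_u-g_{uv}x_v|\le D(x_u,x_v)+\eta$, and put $g_{vu}=g_{uv}^{-1}$. Since $|x_v-g_{uv}^{-1}x_u|=|x_u-g_{uv}x_v|$ and $D$ is symmetric, the same bound holds for $(v,u)$. An isometry of $H$ is affine: after a translation it fixes $0$, hence preserves norms and, by polarization, inner products, and then $|g(x+ty)-g(x)-tg(y)|^2$ expands to $|(x+ty)-x-ty|^2=0$. Let $L_{uv}$ be the linear part of $g_{uv}$. It is orthogonal, since $g_{uv}$ is invertible, and $L_{vu}=L_{uv}^{-1}$. Put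
$$a_{uv}=g_{uv}x_v-x_u ,\qquad |a_{uv}|\le D(x_u,x_v)+\eta .$$
Reversing an edge acts on increments by
$$L_{uv}a_{vu}=L_{uv}(g_{vu}x_u-x_v)=g_{uv}g_{vu}x_u-g_{uv}x_v=x_u-g_{uv}x_v=-a_{uv}. \tag{4.2}$$

**Step 2: the three-step displacement, seen from the middle edge.** For a walk write $g_{ij},a_{ij},L_{ij}$ for $g_{v_iv_j}$, and so on. Telescoping, and then using $a_{01}=-L_{01}a_{10}$,
$$g_{01}g_{12}g_{23}x_{v_3}-x_{v_0}=a_{01}+L_{01}a_{12}+L_{01}L_{12}a_{23}=L_{01}\bigl(-a_{10}+a_{12}+L_{12}a_{23}\bigr).$$
Hence
$$D(x_{v_0},x_{v_3})^2\le|-a_{10}+a_{12}+L_{12}a_{23}|^2 .$$

**Step 3: averaging.** Here regularity is used. The law is uniform on walks, so each of the ordered edges $(v_1,v_0),(v_1,v_2),(v_2,v_3)$ is uniform among all ordered edges, and given $(v_1,v_2)$ the vertices $v_0$ and $v_3$ are independent uniform neighbors of $v_1$ and of $v_2$. Put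
$$m_v=\frac1k\sum_{w\sim v}a_{vw},\qquad M=\frac1{|V|}\sum_v|m_v|^2,\qquad Q=\mathbb E|a_{01}|^2 .$$
Expand the square.

* The three square terms are each $Q$.
* Given $v_1$, the neighbors $v_0,v_2$ are independent and uniform, so $-2\,\mathbb E\langle a_{10},a_{12}\rangle=-2\,\mathbb E|m_{v_1}|^2=-2M$.
* By (4.2), $L_{12}^{-1}a_{12}=L_{21}a_{12}=-a_{21}$. Given $v_2$, the neighbors $v_1,v_3$ are independent and uniform. So $2\,\mathbb E\langle a_{12},L_{12}a_{23}\rangle=-2\,\mathbb E\langle a_{21},a_{23}\rangle=-2\,\mathbb E|m_{v_2}|^2=-2M$.
* Given $(v_1,v_2)$, the map $L_{12}$ is fixed, so $-2\,\mathbb E\langle a_{10},L_{12}a_{23}\rangle=-2\,\mathbb E\langle m_{v_1},L_{12}m_{v_2}\rangle\le\mathbb E\bigl(|m_{v_1}|^2+|m_{v_2}|^2\bigr)=2M$.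

Altogether
$$\mathbb E\,D(x_{v_0},x_{v_3})^2\le3Q-2M\le3Q\le3\,\mathbb E\bigl(D(x_{v_0},x_{v_1})+\eta\bigr)^2 ,$$
and $\eta\to0$ gives the lemma. $\square$

The decisive sign is $|m_v|^2\ge0$: the increments from a vertex to all of its neighbors cannot, on average, point away from each other. This is the three-step form of the averaged inequality known as Markov type 2 with constant 1.

## 5. The plane violates the three-step inequality

**Step 1: compute both sides for $X$.** Use the incidence graph on $V=X$, which is $k$-regular with $k=q+1=38$. The vertices $v_0$ and $v_3$ are on different sides.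

Suppose $v_2\ne v_0$ and $v_3\neq v_1$, which has probability $p=(37/38)^2=\frac{1369}{1444}$. Then $v_0$ and $v_3$ are not incident: otherwise $v_0,v_2$, two distinct elements of one side, would both be incident with $v_1,v_3$, two distinct elements of the other side, and two distinct points would lie on two distinct lines. So $d(v_0,v_3)^2=B$.

In the remaining cases $v_3\sim v_0$: if $v_2=v_0$ because $v_3\sim v_2$, and if $v_3=v_1$ because $v_1\sim v_0$. So $d(v_0,v_3)^2=1$. Therefore
$$\mathbb E\,d(v_0,v_3)^2=1+p(B-1)=1+\tfrac{17}8\cdot\tfrac{1369}{1444}=\tfrac{34825}{11552}=3+\tfrac{169}{11552},\qquad\mathbb E\,d(v_0,v_1)^2=1 .$$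

This exceeds $3$ exactly when $p>\frac{16}{17}=0.9411\ldots$. For the Fano plane the expectation is only $1+\frac49\cdot\frac{17}8=1.94\ldots$; for $q=31$ one has $p=(31/32)^2=0.938\ldots$, not enough; $37$ is the first prime that works. Also $1+p(B-1)<B$, so no $q$ would do with $B\le3$.

**Step 2: Theorem 5(a).** Suppose $X$ embeds into $H/G$ with bi-Lipschitz constant $c$, the image of $v$ being the orbit of $x_v$. (If $D$ vanishes between distinct orbits, they are identified in $H/G$; only the inequalities between $d$ and $D$ are used.) By Lemma 6,
$$\mathbb E\,d(v_0,v_3)^2\le c^2\,\mathbb E\,D(x_{v_0},x_{v_3})^2\le3c^2\,\mathbb E\,D(x_{v_0},x_{v_1})^2\le3c^4\,\mathbb E\,d(v_0,v_1)^2 .\tag{5.1}$$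
So $c^4\ge1+\frac{169}{34656}>1.00487$, while $1.0012^4<1.00481$. Hence $c>1.0012$, and Theorem 5(a) is proved.

**Step 3: not finite flat.** Take $H=\mathbb R^m$ and $G$ finite: $X$ cannot be almost isometrically embedded into class 2, so $X$ is not finite flat.

## 6. Cutting the tree at the longest edges

From here on the task is to draw every tree. This section reduces it to trees whose edges have types 1 and 2. Let $f:V(T)\to X$.

**Step 1: contract edges of length zero.** If $f(v)=f(w)$ for some edges $\{v,w\}$, contract all of these edges. The result is a tree and $f$ descends to it. A comparison map for the contracted tree pulls back to $T$: identified vertices have the same image under $f$ and the same image under the pulled-back map. So we may assume that every edge joins vertices with distinct images, and hence has type 1, 2 or 3.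

**Step 2: delete edges of type 3.** Let $S_a$ be the components left, trees with edges of types 1 and 2, and suppose that each has a comparison map into a Hilbert space $H_a$. Take orthonormal vectors $z_j\in\ell^2$, one for each type-3 edge. Define $\tilde f$ into $\bigoplus_aH_a\oplus\ell^2$ by prescribing its displacements along edges: inside $S_a$ the given ones, in $H_a$; along the $j$-th type-3 edge, $\sqrt B\,z_j$. As $T$ is a tree, this determines $\tilde f$ consistently up to a translation. Edge lengths are right, which is (ii). Two vertices of one component satisfy (i) by assumption. A path between different components contains a type-3 edge, and displacements in different summands are orthogonal, so the squared distance is at least $B$, the largest value of $d^2$.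

Hence it suffices to treat a tree $S$, with a map $f:V(S)\to X$, all of whose edges have type 1 or 2. An edge of type 1 has length $1$ and changes sides; an edge of type 2 has length $\sqrt A$ and keeps the side. So for a path in $S$ between $v$ and $v'$,
$$d(f(v),f(v'))^2\le N,\qquad N=\begin{cases}A&\text{if the path has an even number of type-1 edges},\\B&\text{otherwise}.\end{cases} \tag{6.1}$$

## 7. Three ways to draw the tree, and where they stop

**Orthogonal edge vectors.** Then the squared length $K$ of a displacement is the sum of squared edge lengths. A path of types $1,1,1$ has $K=3<B$, and a path of types $1,2$ has $K=1+A=2.875<B$. Both cases matter: the ends of point, line, point, line can be non-incident, and so can the ends of point, line, line. The defects are $\frac18$ and $\frac14$. Consecutive displacements must have positive inner product.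

**Positive correlation at every turn.** Suppose that any two consecutive type-1 displacements, in the direction of travel, have inner product $c$, and non-consecutive ones have inner product $0$. Types $1,1,1$ then give $K=3+4c$, so we need $c\ge\frac1{32}$. Now look at a vertex with $n$ neighbors, all by type-1 edges. The $n$ outgoing unit vectors have pairwise inner product $-c$, and
$$0\le\Bigl|\sum\text{outgoing}\Bigr|^2=n-n(n-1)c ,$$
so $n\le1+\frac1c\le33$. But a point of the plane is on $38$ lines, and a tree may also repeat images. The attempt stops at this square, the same square that gave $|m_v|^2\ge0$ in Lemma 6.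

**Leaning away from a root.** Comparison for a single tree does not ask for symmetry among the neighbors. Root the tree. Then a vertex has one edge to its parent and all others go to children. Let each child edge lean in the direction in which one arrived. Descending paths gain; two sibling edges get a positive inner product and lose, but for types $1,1$ the requirement is only $A<2$. So try, for a child $v$ of $w$,
$$e_v=(\alpha\text{ or }\beta)\,u_w+\text{a new orthogonal direction},$$
with $u_w$ the unit vector of the edge arriving at $w$, and coefficient $\alpha$ for type 1, $\beta$ for type 2. A descending path of types $1,2$ has $K=1+A+2\beta$, so we need $\beta\ge\frac18$. A descending path of types $2,1$ has $K=1+A+2\sqrt A\,\alpha$, so we need $\sqrt A\,\alpha\ge\frac18$. Then two sibling edges of different types have inner product $\alpha\beta>0$ and $K=1+A-2\alpha\beta<2.875<B$, although their ends may be non-incident (a line through the point $f(w)$, and another point off that line). Here the attempt stops.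

The remedy is a second direction $s_w$ at each vertex, along which children of type 1 lean to one side and children of type 2 to the other. It changes the inner product of siblings of different types from $\alpha\beta$ to $\alpha\beta-\rho\kappa$. It costs siblings of equal type something, and they can afford it: types $1,1$ need only $2-2\langle\cdot,\cdot\rangle\ge A$, types $2,2$ only $2A-2\langle\cdot,\cdot\rangle\ge A$.

## 8. The rooted construction

Let
$$\alpha=0.15,\quad\rho=0.19,\quad\beta=0.13,\quad\kappa=0.8,$$
$$\sigma=\alpha^2+\rho^2=0.0586,\quad\tau=\rho\kappa-\alpha\beta=0.1325,\quad\omega=\beta^2+\kappa^2=0.6569,$$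
$$\gamma=\sqrt{1-\sigma},\qquad\delta=\sqrt{A-\omega}.$$

Root $S$ at a vertex $o$. Take an orthonormal family consisting of $u_o$, of $s_w$ for $w\in V(S)$, and of $n_v$ for $v\in V(S)\setminus\{o\}$. For a child $v$ of $w$, the type of $v$ means the type of the edge $wv$; put $\ell_v=1$, $c_v=\alpha$ for type 1 and $\ell_v=\sqrt A$, $c_v=\beta$ for type 2. Define recursively
$$e_v=\begin{cases}\alpha u_w+\rho s_w+\gamma n_v&\text{type }1,\\\beta u_w-\kappa s_w+\delta n_v&\text{type }2,\end{cases}\qquad u_v=e_v/\ell_v, \tag{8.1}$$
and $\tilde f(o)=0$, $\tilde f(v)=\tilde f(w)+e_v$.

By induction,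
$$e_v\in\operatorname{span}\bigl(u_o;\ s_x:\ x\text{ a proper ancestor of }v;\ n_x:\ x\ne o\text{ an ancestor of }v\text{ or }x=v\bigr). \tag{8.2}$$
So $u_w$ (which is $u_o$ or $e_w/\ell_w$) is orthogonal to $s_w$ and to $n_v$, because $w$ is not a proper ancestor of itself and $v$ is neither $w$ nor an ancestor of $w$. The three terms in (8.1) are therefore orthogonal. If $|u_w|=1$, then $|e_v|^2=\alpha^2+\rho^2+\gamma^2=1$ for type 1 and $|e_v|^2=\beta^2+\kappa^2+\delta^2=A$ for type 2. So, inductively, $|e_v|=\ell_v$ and $|u_v|=1$ for all $v$. In particular (ii) holds.

## 9. All inner products along a path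

**Lemma 7.**

(D) Let $v_0,v_1,\dots,v_k$ be a descending path and write $e_i,\ell_i,c_i$ for the data of $v_i$, $1\le i\le k$. For $i<j$,
$$\langle e_i,e_j\rangle=\ell_i^2\prod_{m=i+1}^j\frac{c_m}{\ell_{m-1}}\in(0,A\alpha^{j-i}].$$

(C) Let $f_1,\dots,f_i$ and $e_1,\dots,e_j$ be the edge vectors of two descending paths that start at the same vertex $w$ and have distinct first edges. Let $P_1=Q_1=1$, $P_k=\prod_{m=2}^kc_m/\ell_{m-1}$ with the data of the first path, and $Q_l$ likewise for the second. Then
$$\langle f_k,e_l\rangle=P_kQ_l\,\theta,\qquad\theta=\begin{cases}\sigma&\text{if }f_1,e_1\text{ have types }1,1,\\-\tau&\text{if their types differ},\\\omega&\text{if they have types }2,2.\end{cases}$$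

*Proof.* Both parts rest on one remark: if $v$ is a child of $w$ and $z\perp s_w,n_v$, then (8.1) gives
$$\langle z,e_v\rangle=c_v\langle z,u_w\rangle. \tag{9.1}$$

(D) Let $i<j$. By (8.2), $e_i\perp s_{v_{j-1}}$, since $v_{j-1}$ is not a proper ancestor of $v_i$, and $e_i\perp n_{v_j}$. So by (9.1), and $u_{v_{j-1}}=e_{j-1}/\ell_{j-1}$ (here $j-1\ge1$), $\langle e_i,e_j\rangle=\frac{c_j}{\ell_{j-1}}\langle e_i,e_{j-1}\rangle$. Iterate down to $\langle e_i,e_i\rangle=\ell_i^2\le A$. Each ratio satisfies $0<c_m/\ell_{m-1}\le\alpha$, because $c_m\le\alpha$ and $\ell_{m-1}\ge1$.

(C) Let $k\ge2$, and let $x_{k-1},x_k$ be the ends of the edge of $f_k$. They lie strictly below $w$ in the first branch, so neither is an ancestor of, or equal to, a vertex of the second branch. By (8.2), $e_l\perp s_{x_{k-1}},n_{x_k}$, and (9.1) gives $\langle f_k,e_l\rangle=\frac{c_k}{\ell_{k-1}}\langle f_{k-1},e_l\rangle$. The same holds in $l$, with the roles exchanged. Iterating, $\langle f_k,e_l\rangle=P_kQ_l\langle f_1,e_1\rangle$. Finally $f_1$ and $e_1$ are both built on $u_w,s_w$ with different vectors $n$, so $\langle f_1,e_1\rangle$ is $\alpha^2+\rho^2=\sigma$, or $\alpha\beta-\rho\kappa=-\tau$,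 or $\beta^2+\kappa^2=\omega$. $\square$

In the situation of (C) let $S_f=\sum_kP_k$ and $S_e=\sum_lQ_l$. As the ratios are at most $\alpha$,
$$S_f,S_e\in\bigl[1,\tfrac1{1-\alpha}\bigr]\subset[1,1.2].$$
By (D), $\langle f_1,f_k\rangle=|f_1|^2P_k$, and inner products within a branch are positive. Dropping those that do not involve $f_1$,
$$\Bigl|\sum_kf_k\Bigr|^2\ge|f_1|^2+2|f_1|^2(S_f-1)+\sum_{k\ge2}|f_k|^2=|f_1|^2(2S_f-1)+\sum_{k\ge2}|f_k|^2, \tag{9.2}$$
and similarly for the $e_l$.

The tightest demands on the constants can now be seen:

* siblings of types $1,1$: $2-2\sigma\ge A$, that is, $\sigma\le0.0625$;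
* siblings of different types: $\tau\ge0.125$;
* siblings of types $2,2$: $2A-2\omega\ge A$, that is, $\omega\le0.9375$;
* descending types $1,2$ and $2,1$: $\beta\ge0.125$ and $\sqrt A\,\alpha\ge0.125$;
* types $1,1,1$ with the bend after one edge: $(2-2\sigma)(1+\alpha)+1\ge B$, a formula derived in the next section.

All hold strictly, since $1.8828\cdot1.15=2.165\ldots>2.125$ in the last line and the others are visible. The next section shows that nothing else can go wrong.

## 10. Every path is long enough

For a path in $S$ with $k$ edges between $v$ and $v'$, let $K=|\tilde f(v)-\tilde f(v')|^2$ and let $N$ be as in (6.1). For $k=1$, (i) is the equality (ii).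

**Lemma 8.** If $k\ge2$, then $K\ge N+k/600$.

For Theorem 4 one needs only $K\ge N$; the margin is for Section 11.

*Proof.*

**Case I: one endpoint is an ancestor of the other.** This case uses that descending edges help each other. By (D), $K\ge\sum\ell_i^2\ge k$.

* $k=2$. Types $1,1$: $K=2+2\alpha=2.3$ and $N=A=1.875$. Types $1,2$ in descending order: $K=1+A+2\beta=3.135$; in the order $2,1$: $K=1+A+2\sqrt A\,\alpha>3.135$; in both, $N=B=3.125$. Types $2,2$: $K>2A=3.75$ and $N=A=1.875$.
* $k=3$. All of type 1: $K=3+2(\alpha+\alpha+\alpha^2)=3+4\alpha+2\alpha^2>3.6$. Otherwise $K\ge2+A=3.875$. In both, $N\le3.125$.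
* $k\ge4$. $K\ge k\ge3.125+k/600\ge N+k/600$, since $\frac{599}{600}k\ge3.99$.

For $k=2,3$ the margins are at least $0.01\ge k/600$.

**Case II: the path branches at a vertex $w$ different from both endpoints.** This case measures the loss at the bend. Let $f_1,\dots$ and $e_1,\dots$ be the edge vectors of the two descending parts, so that $K=\bigl|\sum f_k-\sum e_l\bigr|^2$. Let $R$ be the sum of the squared lengths of the $k-2$ edges other than the first ones, so $R\ge k-2$. By (9.2) and (C),
$$K\ge|f_1|^2(2S_f-1)+|e_1|^2(2S_e-1)+R-2\theta S_fS_e. \tag{10.1}$$

*$f_1,e_1$ of different types.* Here $\theta=-\tau<0$ and $S_f,S_e\ge1$, so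
$$K\ge1+A+2\tau+R\ge3.14+(k-2)=B+0.015+(k-2)\ge N+k/600 ,$$
as $0.015+(k-2)\ge k/600$ holds at $k=2$ and its left side grows faster.

*Both of type 1.* The bound (10.1) is $2S_f+2S_e-2-2\sigma S_fS_e+R$. Its derivative in either of $S_f,S_e$ is at least $2-2.4\,\sigma>0$ on $[1,1.2]^2$, so its minimum is at $S_f=S_e=1$:
$$K\ge2-2\sigma+R\ge1.8828+(k-2).$$

* $k=2$: $N=A=1.875$, and the margin $0.0078$ is at least $2/600$.
* $k=3$: the bound above is too weak for $N=B$, so compute exactly. Let the third edge have squared length $\ell^2$ and coefficient $c$ ($\alpha$ or $\beta$). It follows one of the first edges, say $f_1$, and $|f_1|=1$, so $P_2=c$ and $\langle f_1,f_2\rangle=c$. Then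
$$K=1+(1+2c+\ell^2)-2\sigma(1+c)=(2-2\sigma)(1+c)+\ell^2 .$$
If the third edge has type 1, this is $1.8828\cdot1.15+1>3.16$; if type 2, it exceeds $1.88+1.875>3.7$. Since $N\le3.125$, the margin is at least $0.03\ge3/600$.
* $k\ge4$: $K\ge k-0.125$, so $K-N\ge k-3.25\ge k/600$.

*Both of type 2.* The bound (10.1) is $2A(S_f+S_e-1)-2\omega S_fS_e+R$, with derivatives at least $2A-2.4\,\omega=3.75-1.57\ldots>0$ on $[1,1.2]^2$. So
$$K\ge2A-2\omega+R\ge2.4362+(k-2).$$
For $k=2$, $N=A$ and the margin exceeds $0.5$. For $k\ge3$, $K-N\ge k+0.4362-3.125\ge k-2.69\ge k/600$. $\square$

**Proof of Theorem 4.** By (6.1) and Lemma 8, $\tilde f$ satisfies (i) for the tree $S$, and (ii) holds by construction. By Section 6, $T$-comparison holds in $X$ for every finite tree. By Section 5, $X$ is not finite flat. $\blacksquare$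

## 11. Perturbing the metric and adding points

**Proof of Theorem 5(b).** Let $\eta=10^{-5}$ and let $d'$ be a metric on $X$ with $|d'/d-1|\le\eta$. Keep the types defined by $d$.

**Step 1: the map.** Contract edges with equal images as before. Along the type-3 edges use the vectors $d'z_j$, where $d'$ is the $d'$-length of the edge. In a component, construct the $e_v$ by (8.1) as before and then use the displacements
$$e_v'=\lambda_ve_v,\qquad\lambda_v=\frac{d'}d\in[1-\eta,1+\eta]\ \text{ on the edge of }v .$$
Rescaling happens after the recursion, so Lemma 7 still describes the $e_v$. Edge lengths are the $d'$-lengths, so (ii) holds.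

**Step 2: paths inside a component.** The aim is to show that the margin in Lemma 8 absorbs the change. Let the path have $k\ge2$ edges and squared displacement $K'$. Fix one edge vector of the path. By (D), its inner products with itself and with the others in its own branch have absolute values summing to at most $A\bigl(1+\frac{2\alpha}{1-\alpha}\bigr)$; by (C), with those of the other branch, if there is one, to at most $|\theta|\cdot\frac1{1-\alpha}\le\frac\omega{1-\alpha}$. The total is at most
$$A\Bigl(1+\frac{2\alpha}{1-\alpha}\Bigr)+\frac\omega{1-\alpha}<2.54+0.78<4 .$$
Going from $K$ to $K'$ multiplies each inner product by a product $\lambda\lambda'$ of two factors, and $|\lambda\lambda'-1|\le2\eta+\eta^2\le3\eta$. Summing over the $k$ edge vectors, $K'\ge K-12\eta k$.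

On the other side, $d'(\cdot,\cdot)^2\le(1+\eta)^2N$ for the images of the endpoints, and $(1+\eta)^2N\le N+3\eta\cdot3.125\le N+10\eta\le N+5\eta k$. With Lemma 8,
$$K'\ge N+\tfrac k{600}-12\eta k\ge(1+\eta)^2N+\tfrac k{600}-17\eta k\ge(1+\eta)^2N, \tag{11.1}$$
because $17\eta<\frac1{600}$. So (i) holds inside components.

**Step 3: paths containing a type-3 edge.** In Section 6 it was enough that the squared displacement is at least $B$; now the type-3 edges vary in length, and something must be added. If the path is a single type-3 edge, there is equality. Otherwise it contains another type-3 edge, or a nontrivial segment in a component, in an orthogonal summand. Another type-3 edge contributes at least $(1-\eta)^2B$. A one-edge segment contributes at least $(1-\eta)^2$. A segment with at least two edges contributes $K'\ge N\ge A>1$ by (11.1). In every case the squared displacement is at least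
$$(1-\eta)^2(B+1)>(1+\eta)^2B\ge d'(\cdot,\cdot)^2 .$$
Thus $T$-comparison holds in $(X,d')$ for all finite trees.

**Step 4: not finite flat.** With the walk of Section 5,
$$\frac{\mathbb E\,d'(v_0,v_3)^2}{3\,\mathbb E\,d'(v_0,v_1)^2}\ge\Bigl(\frac{1-\eta}{1+\eta}\Bigr)^2\Bigl(1+\frac{169}{34656}\Bigr)\ge(1-4\eta)\cdot1.00487>1 .$$
By (5.1), applied to $d'$, any embedding of $(X,d')$ into a space of class 2 has a constant $c$ whose fourth power is at least the left side. So $c$ is bounded away from $1$, and $(X,d')$ is not finite flat.

**Step 5: an open set.** The metrics $d'$ with $|d'/d-1|<10^{-5}$ for all pairs form an open subset of the space of metrics on these $2814$ points, and it contains $d$. $\square$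

**Proof of Theorem 5(c).** Let $n\ge2814$. Add $n-2814$ points to $X$, at squared distance $B$ from each other and from all points of $X$. All distances between distinct points lie in $[1,2]$, so this is a metric. Call all new pairs type 3; we show that the assertions of (b) hold for this $n$-point space. Let $d'$ be a metric on it within relative error $10^{-5}$ of the one just defined, possibly equal to it.

After contracting, every edge at a vertex that maps to a new point has type 3. So after deleting type-3 edges, a component is either mapped into $X$ or is a single vertex. Pairs inside a component with an edge are therefore pairs of $X$, and Step 2 applies to them. For pairs in different components, Step 3 uses only that the type-3 edges on the path have squared $d'$-length at least $(1-\eta)^2B$ and that all $d'^2$ are at most $(1+\eta)^2B$, both of which still hold. So $T$-comparison holds for all finite trees.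

Finally, an almost isometric embedding of the larger space into class 2 would restrict to one of $(X,d')$, which Step 4 excludes. The open set is obtained as in Step 5. $\square$
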